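\title{Morse elements with long conjugators}

\begin{abstract}
We disprove the conjecture that the Morse elements of a finitely generated group have the linear conjugator property. The counterexample is a finitely presented HNN extension of the integral Heisenberg group, and the property fails within the conjugacy class of a single Morse element, where shortest conjugators have quadratic length. The example belongs to a family of HNN extensions in which conjugator length is governed by the rate at which two cosets of the base group diverge. In this family conjugator length can exceed any prescribed function, and in a finitely presented member it is bounded by no recursive function. In the positive direction, the conjugates of $\kappa$-strongly contracting elements have the linear conjugator property for each fixed $\kappa$.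
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with a fixed finite generating set. We write $|g|$ for word length and $X$ for the Cayley graph, with an edge of length $1$ from $g$ to $gs$ for each generator $s$. Thus $d(g,g')=|g^{-1}g'|$ for $g,g'\in G$, and $G$ acts on $X$ by isometries on the left. A \emph{conjugator from $a$ to $b$} is an element $g$ with $ga=bg$. If $a$ and $b$ are conjugate, a bound on the length of a shortest conjugator in terms of $|a|$ and $|b|$ says how far one has to search in order to certify that they are.

\begin{definition}\label{def:lcp}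
A subset $\Sigma\subseteq G$ has the \emph{linear conjugator property} if there are constants $K,K'$ such that whenever $a,b\in\Sigma$ are conjugate in $G$, there is a conjugator $g$ from $a$ to $b$ with $|g|\le K(|a|+|b|)+K'$.
\end{definition}

The property does not depend on the generating set: if two word lengths differ by a factor of at most $\rho$, the constants $K,K'$ for one give the constants $\rho^2K,\rho K'$ for the other.

The model case is a free group with a free basis. Write conjugate elements as reduced words $a=ua_0u^{-1}$ and $b=wb_0w^{-1}$ with $a_0,b_0$ cyclically reduced. Conjugate cyclically reduced words are cyclic permutations of each other, so $b_0=p^{-1}a_0p$ for a prefix $p$ of $a_0$. Then $g=wp^{-1}u^{-1}$ is a conjugator from $a$ to $b$, and $|g|\le|w|+|a_0|+|u|\le|a|+|b|$. It is natural to ask whether such a bound survives, in an arbitrary group, for those elements whose orbits behave like lines in a tree, in the sense that efficient detours cannot leave them.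

\begin{definition}\label{def:morse}
Let $\lambda\ge1$ and $\varepsilon\ge0$. A \emph{$(\lambda,\varepsilon)$-quasigeodesic} in $X$ is a map $q\colon[0,\ell]\to X$ such that
\[
\tfrac1\lambda|s-s'|-\varepsilon\le d(q(s),q(s'))\le\lambda|s-s'|+\varepsilon\qquad(s,s'\in[0,\ell]).
\]
An element $h\in G$ is \emph{Morse} if it has infinite order, the map $n\mapsto h^n$ is a quasi-isometric embedding $\mathbb Z\to G$ (it satisfies inequalities of the displayed form), and for all $\lambda\ge1$, $\varepsilon\ge0$ there is $M=M(\lambda,\varepsilon)$ such that every $(\lambda,\varepsilon)$-quasigeodesic with both endpoints in $\langle h\rangle$ lies in the $M$-neighborhood of $\langle h\rangle$.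
\end{definition}

Quasigeodesics are not required to be continuous. With this convention one sees directly that being Morse does not depend on the generating set: replacing each point of a quasigeodesic in one Cayley graph by a nearest vertex gives a quasigeodesic in the other, with constants that depend only on $\lambda$, $\varepsilon$ and the two generating sets. The following conjecture is posed in the paper of Abbott and Behrstock \cite{AB}.

\begin{quote}
\textbf{Conjecture.} \emph{In a finitely generated group, the set of Morse elements has the linear conjugator property.}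
\end{quote}

Here is why one would expect this. Let $h$ be Morse and $b=ghg^{-1}$. Every element of $g\langle h\rangle$ is a conjugator from $h$ to $b$, so we want to show that $g\langle h\rangle$ comes close to $1$. Let $\sigma$ be a geodesic from $1$ to $b$ and let $Q=\bigcup_k b^k\sigma$ be the periodic path through the points $b^k$. Since $d(b^k,gh^k)=|g|$ for all $k$, the path $Q$ follows the translated orbit $g\langle h\rangle$ forever, and the Morse property should pull it to within some distance $M$ of $g\langle h\rangle$. If some point of $Q$ is that close, we can move it into $\sigma$ by a power of $b$, which preserves $g\langle h\rangle$, and we obtain a conjugator of length at most $|b|+M$. The catch is that $M=M(\lambda,\varepsilon)$ depends on the quasigeodesic constants of $Q$, and these depend on $b$. Parametrized by arc length, $Q$ reaches $b^k$ at time $k|b|$, while $|b^k|\le k|h|+2|g|$; letting $k\to\infty$ forces $\lambda\ge|b|/|h|$. Definition~\ref{def:morse} puts no restriction on the growth of $M$ in $\lambda$, and this gap is enough to make the conjecture false. Throughout, $[a,b]=aba^{-1}b^{-1}$.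

\begin{theorem}\label{thm:counter}
Let
\[
G=\langle x,y,t\mid [x,[x,y]]=[y,[x,y]]=1,\ [t,y]=1\rangle,\qquad h=tx,\qquad z=[x,y],
\]
with generating set $\{x,y,t\}$. Then $h$ is Morse in $G$. For $n\ge1$ put $b_n=y^{n^2}hy^{-n^2}=txz^{-n^2}$. Then $b_n$ is Morse, $|h|\le2$ and $|b_n|\le4n+2$, but every $g\in G$ with $gh=b_ng$ satisfies $|g|\ge n^2$. Hence the set of Morse elements of $G$ does not have the linear conjugator property.
\end{theorem}

To measure the failure, let
\[
\gamma_h(n)=\max_b\ \min\{|g| : gh=bg\},
\]
the maximum being over the finitely many conjugates $b$ of $h$ with $|b|\le n$. The number $\gamma_h(n)$ is defined when such a conjugate exists, in particular for $n\ge|h|$; inequalities involving it are asserted for those $n$. The function $\gamma_h$ is nondecreasing. Theorem~\ref{thm:counter} is an instance of a general construction in which $\gamma_h$ can be estimated from the base group.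

\begin{theorem}\label{thm:general}
Let $A$ be a group with finite generating set $S$ and word length $|\cdot|_A$, let $C\le A$ be any subgroup, and let $x\in A$ satisfy $C\cap xCx^{-1}=\{1\}$. Put $G=\langle A,t\mid tc=ct\ (c\in C)\rangle$ with generating set $S\cup\{t\}$, and $h=tx$.
\begin{enumerate}
\item[(a)] The element $h$ is Morse in $G$.
\item[(b)] For $c\in C$, the elements $g$ with $gh=(chc^{-1})g$ are exactly those of $c\langle h\rangle$, and each has $|g|\ge|c|_A/(1+|x|_A)$.
\item[(c)] The number $\Psi(n)=\max\bigl(\{0\}\cup\{|c|_A : c\in C,\ |cxc^{-1}|_A\le n\}\bigr)$ is finite, and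
\[
\frac{\Psi(n-1)}{1+|x|_A}\ \le\ \gamma_h(n)\ \le\ n+\Psi(n)
\]
for all $n$ such that $h$ has a conjugate of length at most $n$. (The left inequality has content when some $c\in C$ has $|cxc^{-1}|_A\le n-1$; otherwise its left side is $0$.)
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:growth}
\begin{enumerate}
\item[(a)] In the group of Theorem~\ref{thm:counter}, $\gamma_h$ is exactly quadratic: $\gamma_h(4n+2)\ge n^2$ and $\gamma_h(n)\le n+n^2$.
\item[(b)] For every $f\colon\mathbb N_{\ge1}\to\mathbb N$ there is a finitely generated group with a Morse element $h$ such that $\gamma_h(4k+6)\ge f(k)$ for all $k\ge1$.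
\item[(c)] There is a finitely presented group with a Morse element $h$ such that $\gamma_h$ is bounded above by no recursive function.
\end{enumerate}
\end{theorem}

A linear bound does hold under a hypothesis that involves a single constant in place of the function $M(\lambda,\varepsilon)$.

\begin{definition}\label{def:contracting}
Let $G$ be a group with a fixed finite generating set and let $\kappa\ge0$. An element $h$ of infinite order is \emph{$\kappa$-strongly contracting} if, whenever $p,q\in G$ satisfy $d(p,q)<d(p,\langle h\rangle)$ and $p',q'\in\langle h\rangle$ are closest points of $\langle h\rangle$ to $p$ and $q$, we have $d(p',q')\le\kappa$. It is \emph{strongly contracting} if this holds for some $\kappa$.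
\end{definition}

\begin{theorem}\label{thm:positive}
Let $G$ be a group with a fixed finite generating set, let $\kappa\ge0$, and let $\Sigma_\kappa$ be the set of elements conjugate to some $\kappa$-strongly contracting element of infinite order. Then $\Sigma_\kappa$ has the linear conjugator property with $K=\#\{g : |g|\le\kappa\}$ and $K'=0$.
\end{theorem}

So ``Morse'' cannot replace ``uniformly strongly contracting'' in this statement.

\begin{corollary}\label{cor:notcontracting}
The element $h$ of Theorem~\ref{thm:counter} is strongly contracting for no finite generating set of $G$.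
\end{corollary}

Section~\ref{sec:tree} describes the groups of Theorem~\ref{thm:general} as trees of copies of $A$, and Section~\ref{sec:examples} shows the mechanism in three examples. Theorem~\ref{thm:general} is proved in Sections~\ref{sec:morse} and~\ref{sec:conj}, Theorems~\ref{thm:counter} and~\ref{thm:growth} in Sections~\ref{sec:heis} and~\ref{sec:distort}. Section~\ref{sec:positive}, on strong contraction, uses nothing from the earlier sections except the statement of Theorem~\ref{thm:counter}.

\section{A tree of sheets}\label{sec:tree}

In Sections~\ref{sec:tree}, \ref{sec:morse} and~\ref{sec:conj}, the data $A,S,C,x,G,h$ are as in Theorem~\ref{thm:general}, and $X$ is the Cayley graph of $G$ for $S\cup\{t\}$. The hypothesis $C\cap xCx^{-1}=\{1\}$ will be used exactly twice, in Lemmas~\ref{lem:diverge} and~\ref{lem:centralizer}.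

\subsection*{Two homomorphisms}
The relations $tc=ct$ are respected by $r\colon G\to A$, the identity on $A$ with $r(t)=1$, and by $\tau\colon G\to\mathbb Z$, trivial on $A$ with $\tau(t)=1$. The existence of $r$ shows that $A$ embeds in $G$. Each of the two maps sends a generator to a generator or to the identity, so
\begin{equation}\label{eq:rtau}
|r(g)|_A\le|g|,\qquad |\tau(g)|\le|g|,\qquad |a|=|a|_A\qquad(g\in G,\ a\in A).
\end{equation}
Note that $r(h)=x$ and $\tau(h)=1$; in particular $|h|\ge1$.

\subsection*{The Bass--Serre tree}
The group $G$ is an HNN extension of $A$ whose stable letter $t$ induces the identity on $C$. Let $T$ be the graph with vertex set $G/A$ and edge set $G/C$, in which the edge $gC$ runs from $gA$ to $gtA$. This is well defined because $gcA=gA$ and $gctA=gtcA=gtA$ for $c\in C$. The basic theorem of Bass--Serre theory for HNN extensions says that $T$ is a tree. The group $G$ acts on $T$ on the left, and the stabilizer of the edge $gC$ is $gCg^{-1}$. Since $\tau$ is constant on cosets of $A$, each vertex $gA$ has a \emph{height} $\tau(g)$; an element $g$ raises all heights by $\tau(g)$. We use freely that in a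 tree a path without backtracking is the unique geodesic between its ends, and that each edge of this geodesic \emph{separates} the ends: they lie in different components of the complement of the open edge, so that every path between them traverses it.

Define $\pi\colon X\to T$ by sending the vertex $g$ to $gA$, collapsing each $S$-edge to a vertex, and mapping the $t$-edge from $g$ to $gt$ onto the edge $gC$. Over the vertex $gA$ lies a \emph{sheet}: the coset $gA$ with its $S$-edges, a copy of the Cayley graph of $A$ whose vertex set is isometrically embedded by \eqref{eq:rtau}. Over the edge $pC$ lie the $t$-edges from $p'$ to $p't$ with $p'\in pC$.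

\begin{lemma}\label{lem:cross}
If the edge $pC$ separates $g_1A$ from $g_2A$ in $T$, then every edge path in $X$ from $g_1$ to $g_2$ traverses a $t$-edge with endpoints $p',p't$ for some $p'\in pC$.
\end{lemma}

\begin{proof}
The image of the path under $\pi$ is a path from $g_1A$ to $g_2A$, so it traverses $pC$, and it does so along the image of a $t$-edge lying over $pC$.
\end{proof}

\subsection*{The axis of $h$}
Put $v_i=h^iA$ and $e_i=h^iC$ for $i\in\mathbb Z$. Since $h^itA=h^itxA=h^{i+1}A$, the edge $e_i$ runs from $v_i$ to $v_{i+1}$.

\begin{lemma}\label{lem:axis}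
The vertices $v_i$ and edges $e_i$ form a line $L$ in $T$: we have $d_T(v_i,v_j)=|i-j|$, and $e_i$ separates $v_j$ from $v_k$ whenever $j\le i<k$. A vertex $v$ of $T$ lies on $L$ if and only if $d_T(v,hv)=1$.
\end{lemma}

\begin{proof}
The vertex $v_i$ has height $i$, so the $v_i$ are distinct and the path $\dots,e_{-1},e_0,e_1,\dots$ does not backtrack. This gives the first sentence. If $v=v_i$, then $hv=v_{i+1}$. If $v$ is at distance $\delta>0$ from $L$, let $\beta$ be a shortest path from $v$ to $L$, ending at $v_i$. It meets $L$ only in $v_i$, so $h\beta$ meets $L$ only in $v_{i+1}$. Hence $\beta$, followed by $e_i$, followed by the reverse of $h\beta$, is a path without backtracking from $v$ to $hv$, and $d_T(v,hv)=2\delta+1>1$.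
\end{proof}

\subsection*{The cost of crossing a sheet}
Consider a path in $X$ that passes through the sheet $h^{i+1}A$ on its way along $L$. It enters over $e_i$, along a $t$-edge from $h^ic$ to $h^ict=h^itc=h^{i+1}x^{-1}c$, and it leaves over $e_{i+1}$, along a $t$-edge starting at $h^{i+1}c'$, for some $c,c'\in C$. After translation by $h^{-(i+1)}$, the path has to travel from the point $x^{-1}c$ of the coset $x^{-1}C$ to the point $c'$ of the coset $C$. These points are at distance
\[
|c^{-1}xc'|_A ,
\]
which we call the \emph{crossing cost}. The orbit of $h$ corresponds to $c=c'=1$. Everything in Theorem~\ref{thm:general} depends on how the crossing cost grows as $c$ moves away from $1$, that is, on how the cosets $x^{-1}C$ and $C$ diverge. The hypothesis on $x$ guarantees that they do diverge, but at no particular rate.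

\begin{lemma}\label{lem:diverge}
For every $R\ge0$ the number
\[
\Phi(R)=\max\bigl(\{0\}\cup\{|c|_A : c,c'\in C,\ |c^{-1}xc'|_A\le R\}\bigr)
\]
is finite, and $\Psi(n)\le\Phi(n)$.
\end{lemma}

\begin{proof}
The map $C\times C\to A$, $(c,c')\mapsto c^{-1}xc'$, is injective. Indeed, $c_1^{-1}xc_1'=c_2^{-1}xc_2'$ gives $c_2c_1^{-1}=x\,c_2'c_1'^{-1}x^{-1}\in C\cap xCx^{-1}=\{1\}$, so $c_1=c_2$ and then $c_1'=c_2'$. Since the ball of radius $R$ in $A$ is finite, only finitely many pairs have $|c^{-1}xc'|_A\le R$. If $|cxc^{-1}|_A\le n$, the pair $(c^{-1},c^{-1})$ shows that $|c|_A=|c^{-1}|_A\le\Phi(n)$.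
\end{proof}

\section{Three choices of the base group}\label{sec:examples}

Let $A$ be generated by $S=\{x,y\}$ and $C=\langle y\rangle$, so that the crossing costs are the lengths $|y^{-j}xy^k|_A$. We compute them in three cases.

\begin{example}[no divergence]\label{ex:abelian}
Let $A=\mathbb Z^2$. Then $xCx^{-1}=C$, so the hypothesis of Theorem~\ref{thm:general} fails, and $|y^{-j}xy^j|_A=1$ for all $j$. Here $G=F(x,t)\times\langle y\rangle$ and $|wy^j|=|w|+|j|$ for $w\in F(x,t)$. The element $h$ is not Morse. Consider the path from $1$ to $h^n$ labeled $y^n(tx)^ny^{-n}$, parametrized by arc length. Its first $3n$ edges form a geodesic, as do its last $3n$ edges, and two points on the two $y$-segments are at distance at least $2n$ in $X$ and at most $4n$ along the path. So it is a $(2,0)$-quasigeodesic, and it contains $y^n$, at distance $n$ from $\langle h\rangle$.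
\end{example}

\begin{example}[linear divergence]\label{ex:free}
Let $A=F(x,y)$. A nontrivial element $xy^jx^{-1}$ is not a power of $y$, so the hypothesis holds, and $|y^{-j}xy^k|_A=|j|+|k|+1$. Thus $\Psi(n)\le(n-1)/2$ for $n\ge1$, and Theorem~\ref{thm:general} says that $h$ is Morse and $\gamma_h(n)\le 3n/2$.
\end{example}

A counterexample needs a group between these two, in which the crossing cost tends to infinity, but slower than linearly. Let
\[
H=\langle x,y\mid [x,[x,y]]=[y,[x,y]]=1\rangle,\qquad z=[x,y],
\]
be the integral Heisenberg group, and write $(\alpha,\beta,\delta)$ for the upper unitriangular $3\times3$ matrix $I+\alpha E_{12}+\beta E_{23}+\delta E_{13}$.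

\begin{lemma}\label{lem:heis}
\begin{enumerate}
\item[(i)] In $H$ we have $[x^n,y^n]=z^{n^2}$ and $y^mxy^{-m}=xz^{-m}$ for all $m,n\in\mathbb Z$.
\item[(ii)] The assignment $x\mapsto(1,0,0)$, $y\mapsto(0,1,0)$ identifies $H$ with the group of matrices $(\alpha,\beta,\delta)$, $\alpha,\beta,\delta\in\mathbb Z$, and $z=(0,0,1)$ has infinite order.
\item[(iii)] $\langle y\rangle\cap x\langle y\rangle x^{-1}=\{1\}$.
\item[(iv)] If $(\alpha,\beta,\delta)\in H$ has word length $\ell$, then $|\alpha|,|\beta|\le\ell$ and $|\delta|\le\ell^2$.
\end{enumerate}
\end{lemma}

\begin{proof}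
(i) The element $z$ is central and $xyx^{-1}=zy$. So conjugation by $x$ fixes $z$ and sends $y^\beta$ to $z^\beta y^\beta$, and therefore $x^\alpha y^\beta x^{-\alpha}=z^{\alpha\beta}y^\beta$ for all $\alpha,\beta\in\mathbb Z$. Taking $\alpha=\beta=n$ gives the first identity. Taking $\alpha=1$, $\beta=m$ gives $xy^m=z^my^mx$, which is the second.

(ii) Right multiplication by $(1,0,0)^{\pm1}$ adds $\pm$ the first column to the second, and right multiplication by $(0,1,0)^{\pm1}$ adds $\pm$ the second column to the third:
\begin{equation}\label{eq:mult}
(\alpha,\beta,\delta)\,x^{\pm1}=(\alpha\pm1,\beta,\delta),\qquad (\alpha,\beta,\delta)\,y^{\pm1}=(\alpha,\beta\pm1,\delta\pm\alpha).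
\end{equation}
Hence the commutator of the two matrices is $(0,0,1)$, which is central, and the assignment defines a homomorphism. By the identity in the proof of (i), every element of $H$ has the form $x^\alpha y^\beta z^\delta$, and its image is $(\alpha,\beta,\alpha\beta+\delta)$. So the homomorphism is bijective.

(iii) We have $xy^mx^{-1}=z^my^m=(0,m,m)$ and $y^k=(0,k,0)$; these agree only if $m=0$.

(iv) Read the word from left to right and use \eqref{eq:mult}. The first two entries change by at most $1$ at each letter, so they stay bounded by $\ell$, and the third changes by at most $\ell$ at each letter.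
\end{proof}

\begin{example}[square-root divergence]\label{ex:heis}
Let $A=H$, so that $G$ is the group of Theorem~\ref{thm:counter}. By \eqref{eq:mult}, $y^{-j}xy^k=(1,k-j,k)$. If this element has length at most $R$, then $|k-j|\le R$ and $|k|\le R^2$ by Lemma~\ref{lem:heis}(iv), so $\Phi(R)\le R^2+R$: a path that travels along $L$ and crosses the cosets $h^iC$ only at points $h^iy^j$ with $|j|>R^2+R$ pays more than $R$ in every sheet. Such a path is less efficient than the orbit of $h$ by a factor that tends to infinity with its distance from the orbit, and this is why $h$ is Morse.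

On the other hand, the cost is no more than a square root. For $m=n^2$, Lemma~\ref{lem:heis}(i) gives $y^mxy^{-m}=x[x^n,y^n]^{-1}$, of length at most $4n+1$. So there is an $h$-invariant path through the points $h^iy^{-m}$, whose period is labeled by a word of length $4n+2$ for $y^mhy^{-m}=txz^{-m}=b_n$ (Figure~\ref{fig:sheets}). The points $h^iy^{-m}$ are at distance $m=n^2$ from $\langle h\rangle$, because the exponent sum of $y$ defines a homomorphism $G\to\mathbb Z$ that kills $h$. Translating the picture by $g=y^m$ turns it into the one from the introduction: a periodic path through the points $b_n^i$, which are at distance $n^2$ from $g\langle h\rangle$ although the period is only $4n+2$. What remains to be shown is that there are no conjugators from $h$ to $b_n$ outside $g\langle h\rangle$.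
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\foreach \i in {0,1} \fill[gray!15] (3*\i+0.8,-0.5) rectangle (3*\i+3,3.3);
\foreach \i in {0,1,2} {
  \draw (3*\i,-0.5) -- (3*\i,3.3);
  \draw (3*\i+0.8,-0.5) -- (3*\i+0.8,3.3);
  \foreach \j in {0,...,6} \draw[gray] (3*\i,0.5*\j) -- (3*\i+0.8,0.5*\j);
  \fill (3*\i,0) circle (2pt);
  \fill (3*\i,2.5) circle (2pt);
}
\draw[very thick] (0,0) -- (6,0);
\foreach \i in {0,1} {
  \draw[very thick] (3*\i,2.5) -- (3*\i+0.8,2.5) .. controls (3*\i+3.2,3.3) and (3*\i+0.6,1.0) .. (3*\i+3,2.5);
  \node at (3*\i+1.9,0.25) {$x$};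
  \node at (3*\i+1.9,1.35) {$xz^{-m}$};
  \node at (3*\i+0.4,-0.25) {$t$};
}
\node[left] at (0,0) {$1$};
\node[below left] at (3,0) {$h$};
\node[below left] at (6,0) {$h^2$};
\node[left] at (0,2.5) {$y^{-m}$};
\node[above left] at (3,2.6) {$hy^{-m}$};
\node[above left] at (6,2.6) {$h^2y^{-m}$};
\node[above] at (0,3.3) {$C$};
\node[above] at (0.8,3.3) {$tC$};
\node[above] at (3,3.3) {$hC$};
\node[above] at (3.8,3.3) {$htC$};
\node[above] at (6,3.3) {$h^2C$};
\draw (-1.1,-1.2) -- (7.9,-1.2);
\foreach \i in {0,1,2,3} {\fill (3*\i-1.1,-1.2) circle (1.5pt); \node[below] at (3*\i-1.1,-1.2) {$v_{\i}$};}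
\foreach \i in {0,1,2} \node[below] at (3*\i+0.4,-1.2) {$e_{\i}$};
\end{tikzpicture}
\caption{Part of the Cayley graph of $G=\langle H,t\mid[t,y]=1\rangle$ over the axis of $h=tx$ in the Bass--Serre tree (bottom). Shaded regions are the sheets $hH$ and $h^2H$, vertical lines are cosets of $C=\langle y\rangle$, and rungs are $t$-edges. The lower thick path follows the orbit of $h$. The upper one passes through the points $h^iy^{-m}$, at distance $m$ from the orbit, and for $m=n^2$ it crosses each sheet in at most $4n+1$ steps.}
\label{fig:sheets}
\end{figure}

\section{The element $h$ is Morse}\label{sec:morse}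

A quasigeodesic may jump, whereas Lemma~\ref{lem:cross} applies to edge paths. We first replace it by a nearby edge path whose subpaths are efficient in terms of their length.

\begin{lemma}\label{lem:tame}
Let $\lambda\ge1$, $\varepsilon\ge0$, $\mu=\lambda+\varepsilon+2$ and $\Lambda=\mu\bigl(\lambda(2\mu+2+\varepsilon)+1\bigr)$. Let $q\colon[0,\ell]\to X$ be a $(\lambda,\varepsilon)$-quasigeodesic with $\ell>0$ whose endpoints are vertices. There is an edge path $P$ from $q(0)$ to $q(\ell)$ such that every point of $q$ is within $\mu$ of a vertex of $P$, and every subpath of $P$, from a vertex $u$ to a vertex $u'$, has length at most $\Lambda\,(d(u,u')+1)$.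
\end{lemma}

\begin{proof}
Let $N=\lceil\ell\rceil$, $s_i=i$ for $0\le i<N$, and $s_N=\ell$. Choose vertices $w_i$ with $d(w_i,q(s_i))\le1$, $w_0=q(0)$ and $w_N=q(\ell)$. Since $s_{i+1}-s_i\le1$, we have $d(w_i,w_{i+1})\le\mu$, and $d(q(s),w_i)\le\lambda+\varepsilon+1\le\mu$ for $s\in[s_i,s_{i+1}]$. Let $P$ be the concatenation of geodesic edge paths $P_i$ from $w_i$ to $w_{i+1}$, $0\le i<N$. Consider a subpath that starts at $u$ on $P_i$ and ends at $u'$ on $P_{i'}$, with $i\le i'<N$. Its length is at most $\mu(i'-i+1)$. As $d(u,q(s_i))\le\mu+1$ and $d(u',q(s_{i'}))\le\mu+1$,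
\[
i'-i=s_{i'}-s_i\le\lambda\bigl(d(q(s_i),q(s_{i'}))+\varepsilon\bigr)\le\lambda\bigl(d(u,u')+2\mu+2+\varepsilon\bigr).
\]
So the length is at most $\mu\lambda\,d(u,u')+\Lambda\le\Lambda(d(u,u')+1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
By \eqref{eq:rtau}, $|n|=|\tau(h^n)|\le|h^n|\le|n||h|$. So $h$ has infinite order and $n\mapsto h^n$ is a quasi-isometric embedding.

Let $q\colon[0,\ell]\to X$ be a $(\lambda,\varepsilon)$-quasigeodesic with endpoints in $\langle h\rangle$. If $\ell=0$ there is nothing to prove. Otherwise, after reversing $q$ if necessary and translating by a power of $h$, it runs from $1$ to $h^n$ with $n\ge0$. Let $\mu,\Lambda,P$ be as in Lemma~\ref{lem:tame}. Inside a sheet we know nothing about $P$, since $A$ is arbitrary. We control $P$ only where it is forced into the cosets $h^iC$, so we mark these points.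

\emph{Marked points.} For $0\le i<n$ the edge $e_i$ separates $v_0$ from $v_n$, so by Lemma~\ref{lem:cross} the path $P$ traverses a $t$-edge over $e_i$. The first such traversal leaves the side of $v_0$, so it starts at a vertex $p_i=h^ic_i$ with $c_i\in C$. For $0\le i<n-1$, the vertex $p_{i+1}$ lies over $v_{i+1}$, which $e_i$ separates from $v_0$, so $p_{i+1}$ comes after $p_i$ on $P$. Let $p_{-1}=1$ and $p_n=h^n$ be the endpoints of $P$, and put $c_{-1}=c_n=1$. Then $p_{-1},p_0,\dots,p_n$ occur in this order on $P$, and $p_i=h^{\max(i,0)}c_i$ for all $i$. We have an upper bound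
\begin{equation}\label{eq:upper}
d(p_i,p_j)\le|c_i|+|c_j|+|h|(j-i)\qquad(-1\le i<j\le n)
\end{equation}
and, applying $r$, a lower bound by the crossing cost,
\begin{equation}\label{eq:lower}
d(p_i,p_{i+1})=|c_i^{-1}hc_{i+1}|\ge|c_i^{-1}xc_{i+1}|_A\qquad(0\le i<n).
\end{equation}

\emph{Excursions are short.} Between two marked points near the orbit, \eqref{eq:upper} and Lemma~\ref{lem:tame} give $P$ a budget of about $\Lambda|h|$ edges per sheet. We therefore call a marked point far when its crossing is certain to cost twice that. Put $R=2\Lambda|h|$ and $D=\Phi(R)$, which is finite by Lemma~\ref{lem:diverge}. Call an index $i$ \emph{near} if $|c_i|\le D$ and \emph{far} otherwise. The indices $-1$ and $n$ are near. If $i$ is far, then $0\le i<n$, and by \eqref{eq:lower} and the definition of $\Phi$ the subpath of $P$ from $p_i$ to $p_{i+1}$ has length greater than $R$.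

Let $i<j$ be near indices such that all indices strictly between them are far, and let $P'$ be the subpath from $p_i$ to $p_j$. It contains the $j-i-1$ non-overlapping subpaths from $p_k$ to $p_{k+1}$, $i<k<j$. With Lemma~\ref{lem:tame} and \eqref{eq:upper},
\[
2\Lambda|h|(j-i-1)\ \le\ \operatorname{length}(P')\ \le\ \Lambda\bigl(2D+|h|(j-i)+1\bigr).
\]
Comparing the two ends gives $|h|(j-i)\le2D+2|h|+1$, and then the right inequality gives $\operatorname{length}(P')\le M':=\Lambda(4D+2|h|+2)$.

Since $-1$ and $n$ are near, the subpaths $P'$ cover $P$. A vertex of $P'$ is within $M'$ of $p_i$, and $p_i$ is within $D$ of $\langle h\rangle$. Hence $q$ lies in the $(\mu+M'+D)$-neighborhood of $\langle h\rangle$, and this constant depends only on $\lambda$, $\varepsilon$ and the fixed data.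
\end{proof}

The constant obtained contains $\Phi(2\Lambda|h|)$, so slow divergence of the cosets makes it large but never infinite. In Example~\ref{ex:abelian}, $\Phi(R)$ is infinite for $R\ge1$ and the argument breaks down at the choice of $D$.

The counterexample also requires the conjugates of $h$ to be Morse. This is a general fact.

\begin{lemma}\label{lem:conjmorse}
In a finitely generated group, every conjugate of a Morse element is Morse.
\end{lemma}

\begin{proof}
Let $h$ be Morse with function $M(\lambda,\varepsilon)$, and let $b=ghg^{-1}$. Then $b$ has infinite order, and $\bigl||b^n|-|h^n|\bigr|\le2|g|$, so $n\mapsto b^n$ is a quasi-isometric embedding. Also $d(b^n,gh^n)=|b^{-n}gh^n|=|g|$. Let $q\colon[0,\ell]\to X$ be a $(\lambda,\varepsilon)$-quasigeodesic from $b^m$ to $b^n$ with $\ell>0$. Redefine its two end values to be $gh^m$ and $gh^n$. This changes distances by at most $2|g|$, so the resulting map $q'$ is a $(\lambda,\varepsilon+2|g|)$-quasigeodesic, and $g^{-1}q'$ has its endpoints in $\langle h\rangle$. Hence $q'$ lies within $M(\lambda,\varepsilon+2|g|)$ of $g\langle h\rangle$, and $q$ lies within $M(\lambda,\varepsilon+2|g|)+|g|$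 of $\langle b\rangle$.
\end{proof}

\section{Conjugators}\label{sec:conj}

If $g_0$ is a conjugator from $h$ to $b$, then $g$ is another one if and only if $g_0^{-1}g$ commutes with $h$. To bound all conjugators from below we must therefore know the centralizer of $h$.

\begin{lemma}\label{lem:centralizer}
The centralizer of $h$ in $G$ is $\langle h\rangle$.
\end{lemma}

\begin{proof}
Let $g$ commute with $h$ and put $k=\tau(g)$. Then $d_T(gv_i,hgv_i)=d_T(gv_i,ghv_i)=1$, so $gv_i$ lies on $L$ by Lemma~\ref{lem:axis}. Its height is $i+k$, so $gv_i=v_{i+k}$. Thus $c=h^{-k}g$ fixes every $v_i$. In a tree an edge is determined by its endpoints, so $c$ fixes $e_0$ and $e_1$, that is, $c\in C\cap hCh^{-1}$. Applying $r$ gives $c=r(c)\in xCx^{-1}$. Hence $c\in C\cap xCx^{-1}=\{1\}$ and $g=h^k$.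
\end{proof}

In Example~\ref{ex:abelian} the lemma fails: there $y$ fixes $L$ and commutes with $h$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
The element $c$ is a conjugator from $h$ to $chc^{-1}$, so by Lemma~\ref{lem:centralizer} the set of conjugators is $c\langle h\rangle$. Let $g=ch^k$. By \eqref{eq:rtau}, $|k|=|\tau(g)|\le|g|$ and $|cx^k|_A=|r(g)|_A\le|g|$. Hence $|c|_A\le|cx^k|_A+|k||x|_A\le(1+|x|_A)|g|$.
\end{proof}

In our applications the factor $1+|x|_A$ can be avoided.

\begin{corollary}\label{cor:theta}
Let $\theta\colon G\to\mathbb Z$ be a homomorphism with $\theta(h)=0$ that sends every generator to $0$ or $1$. For $c\in C$, every conjugator from $h$ to $chc^{-1}$ has length at least $|\theta(c)|$.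
\end{corollary}

\begin{proof}
Such a conjugator has the form $g=ch^k$, so $|g|\ge|\theta(g)|=|\theta(c)|$.
\end{proof}

The upper bound in part (c) is the argument sketched in the introduction, with the tree in place of the Morse property. The periodic path $Q$ must pass through a coset $gh^kC$; the period read from that point is a conjugate of $h$ by an element of $C$ and is no longer than $b$, so $\Psi$ bounds the distance from that point to $gh^k$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Finiteness of $\Psi(n)$ is part of Lemma~\ref{lem:diverge}.

\emph{Lower bound.} If no $c\in C$ has $|cxc^{-1}|_A\le n-1$, then $\Psi(n-1)=0$. Otherwise choose such a $c$ with $|c|_A=\Psi(n-1)$. Then $b=chc^{-1}=t\,cxc^{-1}$ has $|b|\le n$, and (b) gives $\gamma_h(n)\ge|c|_A/(1+|x|_A)$.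

\emph{Upper bound.} Let $b=ghg^{-1}$ with $|b|\le n$. Let $\sigma$ be a geodesic edge path from $1$ to $b$, and let $Q$ be the bi-infinite concatenation of the paths $b^k\sigma$, $k\in\mathbb Z$. Fix $k>d_T(A,gA)$. We claim that the edge $gC=ge_0$ separates $b^{-k}A$ from $b^kA$. By Lemma~\ref{lem:axis} it separates $gv_{-k}$ from $gv_k$. A path from $gv_k$ that traverses $ge_0$ must first reach $gv_1$, so it has length at least $(k-1)+1=k$; a path from $gv_{-k}$ that traverses $ge_0$ must first reach $gv_0$, so it has length greater than $k$. Since $gv_{\pm k}=gh^{\pm k}A=b^{\pm k}gA$, we have $d_T(gv_{\pm k},b^{\pm k}A)=d_T(gA,A)<k$. So $b^kA$ lies on the same side of $ge_0$ as $gv_k$, and $b^{-k}A$ on the same side as $gv_{-k}$, which proves the claim.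

By Lemma~\ref{lem:cross}, the part of $Q$ from $b^{-k}$ to $b^k$ contains a vertex $p'\in gC$. Choose $j$ with $p'\in b^{-j}\sigma$. Then $p=b^jp'$ lies on $\sigma$ and in $b^jgC=gh^jC$. Put $g_1=gh^j$, again a conjugator from $h$ to $b$, and write $p=g_1c_0$ with $c_0\in C$. Since $p$ lies on the geodesic $\sigma$, we have $|p|\le|b|$ and
\[
|c_0^{-1}hc_0|=|p^{-1}bp|=d(p,bp)\le d(p,b)+d(b,bp)=d(p,b)+d(1,p)=|b|.
\]
Applying $r$ gives $|c_0^{-1}xc_0|_A\le n$, so $|c_0|_A=|c_0^{-1}|_A\le\Psi(n)$. Therefore $|g_1|=|pc_0^{-1}|\le n+\Psi(n)$.
\end{proof}

\section{The Heisenberg counterexample}\label{sec:heis}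

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The group $G$ is the group of Theorem~\ref{thm:general} for $A=H$, $S=\{x,y\}$ and $C=\langle y\rangle$, because $t$ commutes with $C$ if and only if it commutes with $y$. The hypothesis holds by Lemma~\ref{lem:heis}(iii). So $h$ is Morse, and each $b_n$ is Morse by Lemma~\ref{lem:conjmorse}. The formula $b_n=txz^{-n^2}$ and the bound $|b_n|\le4n+2$ were obtained in Example~\ref{ex:heis}.

All relators of $G$ are commutators, so there is a homomorphism $\theta\colon G\to\mathbb Z$ with $\theta(y)=1$ and $\theta(x)=\theta(t)=0$. By Corollary~\ref{cor:theta}, every conjugator from $h$ to $b_n$ has length at least $\theta(y^{n^2})=n^2$. If the Morse elements had the linear conjugator property with constants $K,K'$, which we may take nonnegative, then $n^2\le K(4n+4)+K'$ for all $n$, which is false.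
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}(a)]
The lower bound follows from Theorem~\ref{thm:counter}. For the upper bound, $y^mxy^{-m}=xz^{-m}=(1,0,-m)$. If this element has length at most $n$ in $H$, then $|m|\le n^2$ by Lemma~\ref{lem:heis}(iv), so $|y^m|_H\le n^2$. Thus $\Psi(n)\le n^2$, and Theorem~\ref{thm:general}(c) gives $\gamma_h(n)\le n+n^2$.
\end{proof}

\section{Distorting the center further}\label{sec:distort}

In the Heisenberg example, the conjugate $y^mhy^{-m}=txz^{-m}$ is short because $z^m$ is short. To lengthen conjugators we enlarge $H$ so that powers of $z$ become shorter still, while keeping the hypothesis of Theorem~\ref{thm:general} and the homomorphism $\theta$. We use two textbook facts. If $A_1,A_2$ are groups with an identified common subgroup $E$, both embed in the amalgamated free product $A_1*_EA_2$, the quotient of $A_1*A_2$ identifying the two copies of $E$. If $\phi\colon E_1\to E_2$ is an isomorphism between subgroups of a group $A_0$, then $A_0$ embeds in the HNN extension $\langle A_0,s\mid ses^{-1}=\phi(e)\ (e\in E_1)\rangle$.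

\begin{proposition}\label{prop:reduction}
Let $B$ be a group with finite generating set $S_B$ and an element of infinite order, which we also denote by $z$. Put $A=H*_{\langle z\rangle}B$ and $G=\langle A,t\mid[t,y]=1\rangle$ with generating set $\{x,y,t\}\cup S_B$, and let $h=tx$. Then $h$ is Morse in $G$ and
\[
\gamma_h\bigl(2+|z^m|_B\bigr)\ge|m|\qquad(m\in\mathbb Z).
\]
If $B$ is finitely presented, so is $G$.
\end{proposition}

\begin{proof}
The amalgam makes sense because $z$ has infinite order in both factors. Let $C=\langle y\rangle$. Since $H$ embeds in $A$, Lemma~\ref{lem:heis}(iii) shows that $C\cap xCx^{-1}=\{1\}$ in $A$, so Theorem~\ref{thm:general} applies and $h$ is Morse. The conjugate $y^mhy^{-m}=txz^{-m}$ has length at most $2+|z^m|_B$. The homomorphism $H\to\mathbb Z$ with $x\mapsto0$, $y\mapsto1$ kills the commutator $z$, so it agrees on $\langle z\rangle$ with the trivial homomorphism on $B$. Together with $t\mapsto0$ they define $\theta\colon G\to\mathbb Z$, and Corollary~\ref{cor:theta} shows that every conjugator from $h$ to $y^mhy^{-m}$ has length at least $|m|$. Finally, $G$ is presented by the relators of $H$ and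 of $B$, the relator $[t,y]$, and one relation equating $[x,y]$ with a word in $S_B$ representing $z$.
\end{proof}

We now need a finitely generated group in which $z^{f(k)}$ has length linear in $k$. This amounts to infinitely many relations on finitely many generators, and $z$ must keep infinite order. An HNN extension along free subgroups of infinite rank achieves both, provided the $k$-th basis elements have length linear in $k$.

\begin{lemma}\label{lem:Bf}
For $I\subseteq\mathbb N_{\ge1}$ and $f\colon I\to\mathbb N$ let
\[
B_f=\langle z,u,v,s\mid s\,u^kvu^{-k}s^{-1}=z^{f(k)}v^kuv^{-k}\ (k\in I)\rangle.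
\]
Then $z$ has infinite order in $B_f$, and $|z^{f(k)}|_{B_f}\le4k+4$ for all $k\in I$.
\end{lemma}

\begin{proof}
In the free group $F(u,v)$, the elements $u^kvu^{-k}$ ($k\in I$) form a basis of the subgroup they generate. Indeed, for nonzero exponents $m_1,\dots,m_j$ and $k_i\ne k_{i+1}$,
\[
\prod_{i=1}^{j}(u^{k_i}vu^{-k_i})^{m_i}=u^{k_1}v^{m_1}u^{k_2-k_1}v^{m_2}\cdots u^{k_j-k_{j-1}}v^{m_j}u^{-k_j}
\]
is a nonempty reduced word. Exchanging $u$ and $v$, the same holds for the elements $v^kuv^{-k}$. Let $A_0=F(z,u,v)$. The elements $z^{f(k)}v^kuv^{-k}$ of $A_0$ map to the $v^kuv^{-k}$ under $z\mapsto1$, so a nontrivial relation among them would give one among their images; hence they too form a basis of the subgroup they generate. Thus $u^kvu^{-k}\mapsto z^{f(k)}v^kuv^{-k}$ extends to an isomorphism between subgroups of $A_0$, and $B_f$ is the corresponding HNN extension. So $A_0$ embeds in $B_f$ and $z$ has infinite order. Finally, $z^{f(k)}=s\,u^kvu^{-k}s^{-1}\,v^ku^{-1}v^{-k}$, a word of length $2+2(2k+1)=4k+4$.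
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}(b)]
Apply Proposition~\ref{prop:reduction} to $B=B_f$ with $I=\mathbb N_{\ge1}$. Since $\gamma_h$ is nondecreasing, $\gamma_h(4k+6)\ge\gamma_h(2+|z^{f(k)}|_B)\ge f(k)$.
\end{proof}

The group $B_f$ is given by infinitely many relators. To reach finitely presented groups we use Higman's embedding theorem \cite{Higman}: a finitely generated group with a recursively enumerable set of defining relators embeds in a finitely presented group. An embedding can only shorten powers of $z$, up to a constant factor, which is the direction we need. The function $f$ must have a recursively enumerable graph and yet have no recursive upper bound; this is why $f$ was allowed to be defined on a subset $I$ only.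

\begin{proof}[Proof of Theorem~\ref{thm:growth}(c)]
Fix an effective enumeration of Turing machines. Let $I$ be the set of $k\ge1$ such that the $k$-th machine halts on empty input, and let $f(k)$ be its halting time. The relators of $B_f$ are recursively enumerable: for $j=1,2,\dots$ run the first $j$ machines for $j$ steps each, and output the $k$-th relator when machine $k$ is seen to halt. So $B_f$ embeds in a finitely presented group $B'$, in which $z$ still has infinite order. Let $\rho\ge1$ be an integer bounding the lengths of $z,u,v,s$ in $B'$. Then $|z^{f(k)}|_{B'}\le\rho(4k+4)$ for $k\in I$ by Lemma~\ref{lem:Bf}. Proposition~\ref{prop:reduction} with $B=B'$ gives a finitely presented group $G$ and a Morse element $h$ with $|h|\le2$ and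
\[
\gamma_h\bigl(\rho(4k+4)+2\bigr)\ge f(k)\qquad(k\in I).
\]
Suppose $\gamma_h\le\varphi$ with $\varphi$ recursive. Then machine $k$ halts if and only if it halts within $\varphi(\rho(4k+4)+2)$ steps, and running it for that many steps decides whether it halts. This contradicts the undecidability of the halting problem.
\end{proof}

\section{Strongly contracting elements}\label{sec:positive}

Definition~\ref{def:contracting} says that a ball centered at $p$ that misses $\langle h\rangle$ projects close to the projection of $p$, however large the ball is. For example, a basis element $x$ of a free group is $0$-strongly contracting: if $d(p,q)<d(p,\langle x\rangle)$, the geodesic from $p$ to $q$ misses the line $\langle x\rangle$, so $p$ and $q$ lie in the same branch off this line and have the same closest point. The condition applies directly to the points $1$ and $b^j$, with no quasigeodesic whose constants could degenerate. If the coset of conjugators were far from $1$ compared with $|b^j|$, these two points would have close projections; but their projections differ by $h^j$.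

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $J=\#\{g : |g|\le\kappa\}$, and let $h$ have infinite order and be $\kappa$-strongly contracting. The $J$ elements $h,h^2,\dots,h^J$ are distinct and nontrivial, and only $J-1$ nontrivial elements have length at most $\kappa$. So $|h^j|>\kappa$ for some $1\le j\le J$.

We claim that for every conjugate $b=g_0hg_0^{-1}$ there is a conjugator $g$ from $h$ to $b$ with $|g|\le J|b|$. Let $Y=g_0\langle h\rangle$, all of whose elements are conjugators, and let $g\in Y$ have minimal length. Then $Y=g\langle h\rangle$, and $g$ is a closest point of $Y$ to $1$. The isometry $b^j=gh^jg^{-1}$ preserves $Y$, so $b^jg=gh^j$ is a closest point of $Y$ to $b^j$. Translate by $g^{-1}$: the points $p=g^{-1}$ and $q=g^{-1}b^j$ have closest points $p'=1$ and $q'=h^j$ in $\langle h\rangle$, with $d(p,q)=|b^j|$ and $d(p,\langle h\rangle)=|g|$. If $|b^j|<|g|$, then $|h^j|=d(p',q')\le\kappa$, a contradiction. So $|g|\le|b^j|\le J|b|$.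

Now let $a,b\in\Sigma_\kappa$ be conjugate. Then $a$ is conjugate to some $h$ as above, and hence so is $b$. Write $a=g_1hg_1^{-1}$ and $b=g_2hg_2^{-1}$ with $|g_1|\le J|a|$ and $|g_2|\le J|b|$. Then $g=g_2g_1^{-1}$ satisfies $ga=bg$ and $|g|\le J(|a|+|b|)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:notcontracting}]
Suppose $h$ is $\kappa$-strongly contracting for some finite generating set. By Theorem~\ref{thm:positive}, the conjugacy class of $h$ has the linear conjugator property. This property does not depend on the generating set, and for $\{x,y,t\}$ it is violated by the pairs $h,b_n$ of Theorem~\ref{thm:counter}.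
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Carolyn Abbott and Jason Behrstock, \emph{Conjugator lengths in hierarchically hyperbolic groups}, arXiv:1808.09604 (2018).

\bibitem{Higman}
Higman, \emph{Subgroups of finitely presented groups}, Proc. Roy. Soc. London A \textbf{262} (1961).

\end{thebibliography}
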